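\title{Lubin--Tate formal groups and commutative structures on DGAs with polynomial homology}

\begin{abstract}
For a prime $p$ and $n\ge1$, let $S_{2n}$ be the DGA with homology $\mathbb{F}_p[x_{2n}]$ that arises as a Thom spectrum over $\Omega\mathbb{CP}^n$. We prove the conjecture, posed by Bay{\i}nd{\i}r and Land, that $S_{2p^l-2}$ admits the structure of an $\mathbb{E}_\infty$-DGA for every $l\ge1$. Together with their nonexistence result, this shows that $S_{2n}$ admits an $\mathbb{E}_2$-structure if and only if it admits an $\mathbb{E}_\infty$-structure, if and only if $n=p^l-1$ for some $l\ge 1$. The $\mathbb{E}_\infty$-structure comes from the $\mathbb{Z}/(p^l-1)$-graded Hopf algebra $\mathbb{Z}_p[X]/(X^{p^l}+pX)$ attached to a Lubin--Tate formal group.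
\end{abstract}

\section{Introduction}\label{sec:intro}

Throughout, $p$ is a fixed prime. We consider differential graded algebras (DGAs) up to quasi-isomorphism, and we identify the $\infty$-category of DGAs with the $\infty$-category $\mathrm{Alg}_{\mathbb{Z}}$ of $\mathbb{E}_1$-$\mathbb{Z}$-algebras in spectra; the homology $H_*$ of a DGA is the homotopy $\pi_*$ of the corresponding spectrum. For $1\le k\le\infty$, an \emph{$\mathbb{E}_k$-DGA} is an $\mathbb{E}_k$-$\mathbb{Z}$-algebra, and a DGA \emph{admits the structure of an $\mathbb{E}_k$-DGA} if it is equivalent, as an $\mathbb{E}_1$-$\mathbb{Z}$-algebra, to the underlying $\mathbb{E}_1$-algebra of some $\mathbb{E}_k$-$\mathbb{Z}$-algebra. The number $k$ measures commutativity: $\mathbb{E}_1$ means associative up to coherent homotopy, $\mathbb{E}_\infty$ means also commutative up to coherent homotopy, and the $\mathbb{E}_k$ lie in between. For $k\ge2$ the homology ring must be graded commutative. This paper concerns a family of DGAs whose homology rings are all commutative and all of the same shape, so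 that the homology ring does not decide the question.

\subsection*{The DGAs $S_{2n}$}
For a commutative ring $R$, the space $BGL_1(R)$ of $R$-module spectra equivalent to $R$ is a $K(R^\times,1)$. The tensor product makes it a grouplike $\mathbb{E}_\infty$-space, with delooping $B^2GL_1(R)\simeq K(R^\times,2)$. The \emph{Thom spectrum} of a map $f\colon Y\to BGL_1(R)$ is the colimit of the diagram $Y\to BGL_1(R)\to \mathrm{Mod}_R$. It is a twisted form of $R[Y]=R\otimes\Sigma^\infty_+Y$, which is the case of constant $f$, and it is an $\mathbb{E}_1$-$R$-algebra when $f$ is an $\mathbb{E}_1$-map.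

The class $1-p\in\mathbb{Z}_{(p)}^\times=\pi_2B^2GL_1(\mathbb{Z}_{(p)})$ determines a map $\mathbb{CP}^\infty=K(\mathbb{Z},2)\to K(\mathbb{Z}_{(p)}^\times,2)\simeq B^2GL_1(\mathbb{Z}_{(p)})$. For $1\le n<\infty$, looping its restriction to $\mathbb{CP}^n$ gives an $\mathbb{E}_1$-map
\[
f_n\colon\ \Omega\mathbb{CP}^n\to\Omega\mathbb{CP}^\infty\simeq S^1\to BGL_1(\mathbb{Z}_{(p)}).
\]
The DGA $S_{2n}$, which depends on $p$, is the Thom spectrum of $f_n$, an $\mathbb{E}_1$-$\mathbb{Z}_{(p)}$-algebra regarded as a DGA. We take the following facts from \cite{BL}.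
\begin{itemize}
\item[(i)] $H_*(S_{2n})\cong\mathbb{F}_p[x_{2n}]$ with $|x_{2n}|=2n$.
\item[(ii)] $\mathbb{F}_p\otimes_{\mathbb{Z}}S_{2n}\simeq\mathbb{F}_p[\Omega\mathbb{CP}^n]$ as $\mathbb{E}_1$-$\mathbb{F}_p$-algebras.
\item[(a)] $S_{2p-2}\simeq\tau_{\ge0}\mathbb{Z}_{(p)}^{t\Sigma_p}$ as DGAs. In particular, $S_{2p-2}$ admits the structure of an $\mathbb{E}_\infty$-DGA.
\item[(b)] For $k\ge1$, $\mathbb{F}_p[\Omega\mathbb{CP}^k]$ refines to an $\mathbb{E}_\infty$-$\mathbb{F}_p$-algebra if $k=p^l-1$ for some $l\ge1$, and does not refine to an $\mathbb{E}_2$-$\mathbb{F}_p$-algebra otherwise.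
\item[(c)] If $n\ge1$ and $n\ne p^l-1$ for every $l\ge1$, then $S_{2n}$ does not admit the structure of an $\mathbb{E}_2$-DGA.
\end{itemize}
In (a), $\mathbb{Z}_{(p)}^{tG}$ is the Tate construction for the trivial action of a finite group $G$; its homotopy groups are the Tate cohomology groups $\widehat H^{-*}(G;\mathbb{Z}_{(p)})$.

The additive content of (i) is easy to see. The fiber sequence $\Omega S^{2n+1}\to\Omega\mathbb{CP}^n\to S^1$ has a section, so $\Omega\mathbb{CP}^n\simeq S^1\times\Omega S^{2n+1}$ as spaces over $S^1$. The Thom spectrum over the circle is the cofiber of $(1-p)^{\pm1}-1$, a unit multiple of $p$, and is therefore $\mathbb{F}_p$; the factor $\Omega S^{2n+1}$ contributes one cell in each degree divisible by $2n$.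

\subsection*{The question and the results}
Base change along $\mathbb{Z}\to\mathbb{F}_p$ takes $\mathbb{E}_k$-$\mathbb{Z}$-algebras to $\mathbb{E}_k$-$\mathbb{F}_p$-algebras, so (c) follows from (ii) and (b). For $n=p^l-1$ this obstruction disappears, since by (b) the reduction modulo $p$ is as commutative as possible, and for $l=1$ the DGA itself is $\mathbb{E}_\infty$ by (a). One is led to the following conjecture, posed in \cite{BL}:
\begin{quote}
\emph{for each $l>0$, the DGA $S_{2p^l-2}$ admits the structure of an $\mathbb{E}_\infty$-DGA.}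
\end{quote}
We prove it.

\begin{theorem}\label{thm:A}
Let $l\ge1$, $q=p^l$ and $n=q-1$. There is an $\mathbb{E}_\infty$-$\mathbb{Z}$-algebra $B$ whose underlying $\mathbb{E}_1$-$\mathbb{Z}$-algebra is equivalent to $S_{2n}$.
\end{theorem}

With (c), this settles the question for the whole family, and also for the periodic DGAs $S_{2n}[x_{2n}^{-1}]$ obtained by inverting the generator (Section~\ref{sec:conv}).

\begin{theorem}\label{thm:B}
For $1\le n<\infty$ the following are equivalent:
\begin{itemize}
\item[(1)] $n=p^l-1$ for some $l\ge1$;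
\item[(2)] $S_{2n}$ admits the structure of an $\mathbb{E}_\infty$-DGA;
\item[(3)] $S_{2n}$ admits the structure of an $\mathbb{E}_2$-DGA;
\item[(4)] $S_{2n}[x_{2n}^{-1}]$ admits the structure of an $\mathbb{E}_\infty$-DGA;
\item[(5)] $S_{2n}[x_{2n}^{-1}]$ admits the structure of an $\mathbb{E}_2$-DGA.
\end{itemize}
\end{theorem}

The construction of $B$ also produces an $\mathbb{E}_\infty$-algebra under $B$ in which the generator has an $n$-th root.

\begin{theorem}\label{thm:C}
Let $q=p^l$ and $n=q-1$, and let $B$ be the $\mathbb{E}_\infty$-$\mathbb{Z}$-algebra constructed in the proof of Theorem~\ref{thm:A}. There is an $\mathbb{E}_\infty$-$\mathbb{Z}$-algebra $\widetilde B$ with $\pi_*\widetilde B=\mathbb{F}_p[s]$, $|s|=2$, and an $\mathbb{E}_\infty$-map $B\to\widetilde B$ which on homotopy is the inclusion $\mathbb{F}_p[x]\to\mathbb{F}_p[s]$, $x\mapsto s^n$.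
\end{theorem}

Theorem~\ref{thm:A} uses only the definition of the $S_{2k}$ and property (i) for all $k$. Theorem~\ref{thm:B} also uses (c).

\subsection*{The method}
The proof has two halves. The first half is about $\mathbb{E}_1$-algebras and works for every $n\ge1$. Let $\Lambda=\mathbb{Z}_p[X]/(X^{n+1}+pX)$, augmented by $X\mapsto0$ and graded by $\mathbb{Z}/n$ with $X$ of weight $1$, and let $P$ be a free resolution of $\mathbb{Z}_p$ over $\Lambda$. Sections~\ref{sec:M} and~\ref{sec:A} construct explicit DGAs and maps
\begin{equation}\label{eq:zigzag}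
S_{2n}\simeq A_n\xrightarrow{\ \Psi\ }\widehat M_0\longleftarrow M_0\xrightarrow{\ \simeq\ }\mathrm{End}^0_\Lambda(P),
\end{equation}
where the index $0$ refers to weight $0$, the map $\Psi$ is a connective cover, and $M_0\to\widehat M_0$ inverts a class $y$ of degree $-2n$. Inverting a class and passing to the connective cover both preserve $\mathbb{E}_\infty$-structures, so it is enough to put one on $\mathrm{End}^0_\Lambda(P)$. This is the second half, and the only place where $n+1$ must be a power of $p$. A Lubin--Tate formal group law makes $\Lambda$ a graded cocommutative Hopf algebra (Section~\ref{sec:LT}), and the cohomology of such a Hopf algebra is the limit of a cosimplicial commutative ring (Section~\ref{sec:E}). Section~\ref{sec:example} runs through the argument in the smallest case.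

\section{The case $p=2$, $n=1$, and what has to change}\label{sec:example}

\subsection*{The DGA}
The space $\mathbb{CP}^1$ has one cell of positive dimension, and Proposition~\ref{prop:cell} will show, for every $p$, that $S_2$ is the free DGA $A_1=\mathbb{Z}_{(p)}\langle e\mid de=-p\rangle$ with $|e|=1$. By the Leibniz rule $d(e^j)=-p\sum_{i=0}^{j-1}(-1)^ie^{j-1}$, which is $-pe^{j-1}$ for odd $j$ and $0$ for even $j$. So $H_*(A_1)=\mathbb{F}_p[e^2]$, in agreement with (i). A map of DGAs out of $A_1$ is a choice of one element of degree $1$ with boundary $-p$.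

\subsection*{The group ring}
Let $p=2$, let $C_2=\{1,\tau\}$ and put $X=\tau-1$. Then $\Lambda=\mathbb{Z}_2[C_2]=\mathbb{Z}_2[X]/(X^2+2X)$, the norm is $g=1+\tau=X+2$, and the periodic resolution of the trivial module is
\[
P\colon\quad\cdots\xrightarrow{\ X\ }\Lambda\sigma_1\xrightarrow{\ g\ }\Lambda\,\theta\sigma_0\xrightarrow{\ X\ }\Lambda\sigma_0 ,
\]
with generators $\sigma_i$ in degree $2i$ and $\theta\sigma_i$ in degree $2i+1$. Consider three $\Lambda$-linear operators on $P$: $\theta$ sends $\sigma_i$ to $\theta\sigma_i$ and kills $\theta\sigma_i$; $\partial$ sends $\theta\sigma_i$ to $\sigma_i$ and kills $\sigma_i$; $u$ lowers $i$ by one. Then $\theta^2=\partial^2=0$, $\theta\partial+\partial\theta=1$, and the differential of $P$ is $X\partial+gu\theta$. Taking graded commutators with it gives $d\theta=X$, $d\partial=gu$ and $du=0$ in $\mathrm{End}_\Lambda(P)$. The cycle $u$ is the periodicity class, and inverting it turns group cohomology $\mathbb{Z}_2[u]/(2u)$ into Tate cohomology $\mathbb{F}_2[u^{\pm1}]$. Once $u$ is inverted (Section~\ref{sec:M} makes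 this precise), the element $e=\theta-u^{-1}\partial$ of degree $1$ satisfies
\[
de=X-g=-2,\qquad e^2=-u^{-1}(\theta\partial+\partial\theta)=-u^{-1}.
\]
So $A_1$ maps to the periodic DGA, and the map on homology $\mathbb{F}_2[e^2]\to\mathbb{F}_2[u^{\pm1}]$ is an isomorphism in nonnegative degrees. This is the zigzag \eqref{eq:zigzag}; the grading by $\mathbb{Z}/1$ is trivial.

\subsection*{Commutativity}
Composition of endomorphisms of $P$ is far from commutative. But group cohomology is also computed by the bar construction: the functions $C_2^r\to\mathbb{Z}_2$ form a commutative ring under pointwise multiplication, the cofaces are induced by maps of sets, and the limit of this cosimplicial commutative ring is an $\mathbb{E}_\infty$-algebra. The pointwise product is dual to the comultiplication $\tau\mapsto\tau\otimes\tau$ of $\Lambda$. In the coordinate $X$ it reads $X\mapsto F(X\otimes1,1\otimes X)$ with $F(X,Y)=X+Y+XY$, the multiplicative formal group law, and it is well defined because $w(X)=X^2+2X=(1+X)^2-1$ satisfies $w(F(X,Y))=F(w(X),w(Y))$.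

\subsection*{Larger $l$}
One cannot repeat (a) with another finite group. Suppose $l\ge2$ and $S_{2p^l-2}\simeq\tau_{\ge0}\mathbb{Z}_{(p)}^{tG}$. As $\widehat H^0(G;\mathbb{Z}_{(p)})=\mathbb{Z}_{(p)}/|G|$ must be $\mathbb{F}_p$, a Sylow $p$-subgroup is a copy of $C_p$. The $p$-local Tate cohomology of $G$ consists of the stable elements in $\widehat H^*(C_p;\mathbb{Z}_{(p)})=\mathbb{F}_p[u^{\pm1}]$. Two conjugates of $C_p$ coincide or meet trivially, so the stable elements are the invariants of the normalizer, which acts on $u$ by scalars in $\mathbb{F}_p^\times$. Hence $u^{-(p-1)}$ is stable and $\pi_{2p-2}\ne0$, against (i), because $0<2p-2<2p^l-2$.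

The computation above used much less than a group: a factorization $w=Xg$, and a formal group law $F$ with $w(F)=F(w,w)$. For $w=X^q+pX$ with $q=p^l$, the ring $\Lambda=\mathbb{Z}_p[X]/(w)$ has rank $q$, but the element $g=X^{q-1}+p$, which plays the part of the norm, has augmentation $p$ and not $q$. So the periodic cohomology is again $\mathbb{F}_p[u^{\pm1}]$. This has classes in all even degrees, while $S_{2q-2}$ has classes only in degrees divisible by $2(q-1)$. The remedy is that $w$ is homogeneous for a grading by $\mathbb{Z}/(q-1)$ in which $u$ has weight $-1$; the part of weight $0$ is $\mathbb{F}_p[u^{\pm(q-1)}]$.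

\section{Conventions and standard facts}\label{sec:conv}

Complexes are graded homologically, and $[a,b]=ab-(-1)^{|a||b|}ba$. We write $\mathrm{Alg}_R$ and $\mathrm{CAlg}_R$ for the $\infty$-categories of $\mathbb{E}_1$- and $\mathbb{E}_\infty$-$R$-algebras.

\subsection*{Cell attachments}
For $R=\mathbb{Z}$ or $\mathbb{Z}_{(p)}$, $\mathrm{Alg}_R$ is the localization of ordinary $R$-DGAs at the quasi-isomorphisms, and homotopy pushouts of DGAs compute pushouts in $\mathrm{Alg}_R$. Let $R\langle a\rangle$ be the free DGA on a cycle $a$ of degree $j$. It is the free $\mathbb{E}_1$-$R$-algebra on $\Sigma^jR$, so homotopy classes of maps $R\langle a\rangle\to A$ in $\mathrm{Alg}_R$ correspond to elements of $H_j(A)$. For a cycle $z\in A_j$, let $A\langle b\mid db=z\rangle$ be the DGA obtained by freely adjoining $b$ in degree $j+1$; we say that it is obtained by attaching a cell.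

\begin{lemma}\label{lem:cell}
Let $A$ be obtained from $R$ by attaching finitely many cells and let $z\in A_j$ be a cycle. The pushout in $\mathrm{Alg}_R$ of a span $A\leftarrow R\langle a\rangle\to R$ whose legs are classified by $[z]\in H_j(A)$ and $0\in H_j(R)$ is $A\langle b\mid db=z\rangle$.
\end{lemma}

\begin{proof}
A span is determined up to equivalence by the homotopy classes of its two legs. The map $R\langle a\rangle\to R\langle a,b\mid db=a\rangle$ is a generating cofibration of DGAs. Its target is the tensor algebra on a contractible complex of free modules, so $a,b\mapsto0$ is a quasi-isomorphism to $R$ under $R\langle a\rangle$. The DGAs $R\langle a\rangle$ and $A$ are cofibrant. Hence the strict pushout of this cofibration along $a\mapsto z$, which is $A\langle b\mid db=z\rangle$, is a homotopy pushout.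
\end{proof}

\subsection*{Limits and connective covers}
The forgetful functors $\mathrm{CAlg}_{\mathbb{Z}}\to\mathrm{Alg}_{\mathbb{Z}}\to\mathrm{Mod}_{\mathbb{Z}}$ preserve limits, and the last one is conservative. The limit over $\Delta$ of a cosimplicial complex $V^\bullet$ is the product total complex $\mathrm{Tot}(V^\bullet)$ of the double complex formed with the alternating sum of the cofaces, where $V^r$ is shifted down by $r$. A map from a constant cosimplicial complex $U$ to $V^\bullet$ is a chain map $U\to V^0$ that equalizes $d^0$ and $d^1$. The limit of the constant object is $U$, and the induced map $U\to\mathrm{Tot}(V^\bullet)$ is the given map into the column $r=0$.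

The connective cover $\tau_{\ge0}$ is lax symmetric monoidal, so it takes $\mathbb{E}_k$-$\mathbb{Z}$-algebras to $\mathbb{E}_k$-$\mathbb{Z}$-algebras, compatibly with the forgetful functors. A map $A\to A'$ in $\mathrm{Alg}_{\mathbb{Z}}$ from a connective algebra factors through $\tau_{\ge0}A'$; if it is an isomorphism on $\pi_j$ for all $j\ge0$, then $A\simeq\tau_{\ge0}A'$.

\subsection*{Localization}
Let $A\in\mathrm{Alg}_{\mathbb{Z}}$ have graded commutative homotopy and let $y\in\pi_*A$ have even degree. A map $A\to A'$ in $\mathrm{Alg}_{\mathbb{Z}}$ is a \emph{localization at $y$} if it induces an isomorphism $\pi_*(A)[y^{-1}]\cong\pi_*A'$. Localizations exist, because the Ore condition holds for commutative $\pi_*A$ \cite[7.2.3]{HA}. We will invert a class once in an $\mathbb{E}_\infty$-algebra and once in an explicit DGA, and we need to know that the results agree.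

\begin{lemma}\label{lem:loc}
\begin{itemize}
\item[(1)] The target of a localization of $A$ at $y$ is unique up to equivalence in $\mathrm{Alg}_{\mathbb{Z}}$. We denote it by $A[y^{-1}]$.
\item[(2)] If $A$ is an $\mathbb{E}_\infty$-$\mathbb{Z}$-algebra, there is an $\mathbb{E}_\infty$-$A$-algebra $A[y^{-1}]$ whose unit map is a localization at $y$, and every $\mathbb{E}_\infty$-map $A\to A''$ that sends $y$ to a unit extends to $A[y^{-1}]$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Let $A\to A'$ be a localization at $y$. Left multiplication by $y$ is a map of right $A$-modules $A\to\Sigma^{-|y|}A$. The classes $y^{-j}\in\pi_*A'$ define right $A$-module maps $\Sigma^{-j|y|}A\to A'$ that are compatible up to homotopy, hence a map $\mathrm{colim}(A\xrightarrow{y}\Sigma^{-|y|}A\xrightarrow{y}\cdots)\to A'$, which is an isomorphism on homotopy. Therefore $\pi_*(A'\otimes_AN)=(\pi_*N)[y^{-1}]$ for every left $A$-module $N$. For $N=A'$ this shows that the multiplication $A'\otimes_AA'\to A'$ is an equivalence. So the counit $A'\otimes_AN'\to N'$ of the extension--restriction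 adjunction is an equivalence for $N'=A'$, hence for all $A'$-modules, since both sides preserve colimits. Thus restriction $\mathrm{LMod}_{A'}\to\mathrm{LMod}_A$ is fully faithful. Its image consists of those $N$ for which $N\to A'\otimes_AN$ is an equivalence, that is, on whose homotopy $y$ acts bijectively. This subcategory depends only on $y$, and the $A$-module $A'=A'\otimes_AA$ is the image of $A$ under the left adjoint of its inclusion, so it too depends only on $y$. Finally the algebra $A'$ is recovered from this module, since the $\mathbb{Z}$-linear endomorphism algebra is $\mathrm{End}_{\mathrm{LMod}_A}(A')=\mathrm{End}_{\mathrm{LMod}_{A'}}(A')=(A')^{\mathrm{op}}$.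

(2) Let $A[y^{-1}]$ be the same sequential colimit, formed in $\mathrm{Mod}_A$. For an $A$-module $N$ on whose homotopy $y$ acts bijectively, $N\to A[y^{-1}]\otimes_AN$ is an equivalence. The case $N=A[y^{-1}]$ says that $A\to A[y^{-1}]$ is an idempotent object of $\mathrm{Mod}_A$, so $A[y^{-1}]$ has a unique $\mathbb{E}_\infty$-$A$-algebra structure with this unit map \cite[4.8.2.9]{HA}. The case $N=A''$ says that $A''\to A[y^{-1}]\otimes_AA''$ is an equivalence of $\mathbb{E}_\infty$-$A$-algebras, and $A[y^{-1}]\to A[y^{-1}]\otimes_AA''\simeq A''$ is the required extension.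
\end{proof}

\subsection*{Weights}
Let $\Gamma$ be a finite abelian group. We call the degree in a $\Gamma$-grading the \emph{weight}; it causes no signs, and differentials preserve it. From Section~\ref{sec:M} on, undecorated $\mathrm{Hom}$ and $\otimes$ are over $\mathbb{Z}_p$, and $\mathbb{Z}_p$ has weight $0$. Since $\Gamma$ is finite, $\mathrm{Hom}(V,W)$ for $\Gamma$-graded modules or complexes is the finite direct sum of the parts that shift the weight by a fixed element; $\mathrm{Hom}^0$ and $\mathrm{End}^0$ denote the weight-preserving parts. A weight-preserving chain map is a quasi-isomorphism if and only if it is one on every weight part.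

\section{The algebra $\Lambda$ and a small model of its cohomology}\label{sec:M}

Fix $n\ge1$, not necessarily of the form $p^l-1$, and put
\[
g=X^n+p,\qquad w=Xg=X^{n+1}+pX,\qquad \Lambda=\mathbb{Z}_p[X]/(w),\qquad \Gamma=\mathbb{Z}/n .
\]
The algebra $\Lambda$ is free over $\mathbb{Z}_p$ on $1,X,\dots,X^n$, and $\varepsilon(X)=0$ defines an augmentation $\varepsilon\colon\Lambda\to\mathbb{Z}_p$. Give $X$ weight $1$. Then $g$ is homogeneous of weight $0$ and $w$ of weight $1$, so $\Lambda$ is $\Gamma$-graded.

Let $P$ be the complex of graded free $\Lambda$-modules with basis $\sigma_i$ (degree $2i$, weight $i$) and $\theta\sigma_i$ (degree $2i+1$, weight $i+1$), $i\ge0$, and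
\[
d_P(\theta\sigma_i)=X\sigma_i,\qquad d_P\sigma_i=g\,\theta\sigma_{i-1}\qquad(\theta\sigma_{-1}=0).
\]
Here $d_P^2=0$ as $Xg=0$ in $\Lambda$, and the weights of the generators are chosen so that $d_P$ preserves weights. Since $\mathbb{Z}_p[X]$ is a domain, $Xa\in(Xg)$ forces $a\in(g)$, and $ga\in(Xg)$ forces $a\in(X)$. So the kernel of $X$ on $\Lambda$ is $g\Lambda$, the kernel of $g$ is $X\Lambda$, and $\epsilon_P\colon P\to\Lambda/X=\mathbb{Z}_p$, $\sigma_0\mapsto1$, is a free resolution. As $P$ is bounded below and projective, $\mathrm{Hom}_\Lambda(P,-)$ preserves quasi-isomorphisms; in particular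
\begin{equation}\label{eq:proj}
\epsilon_P\circ-\colon\ \mathrm{End}_\Lambda(P)\to\mathrm{Hom}_\Lambda(P,\mathbb{Z}_p)\quad\text{is a quasi-isomorphism.}
\end{equation}

We want to invert the periodicity operator $u$ at the chain level. It is not central in $\mathrm{End}_\Lambda(P)$: for the projection $\pi$ onto $P_0$ we have $u\pi=0\ne\pi u$. We therefore replace $\mathrm{End}_\Lambda(P)$ by a DGA with generators $X,u,\theta,\partial$ in which $u$ is central by definition. Let
\[
M=\mathbb{Z}_p[X,u]\langle\theta,\partial\rangle/(\theta^2,\ \partial^2,\ \theta\partial+\partial\theta-1),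
\]
with $\mathbb{Z}_p[X,u]$ central, with degrees $|X|=0$, $|u|=-2$, $|\theta|=1$, $|\partial|=-1$, and with $X,\theta$ of weight $1$ and $u,\partial$ of weight $-1$. The relations are homogeneous, and $M$ is free over $\mathbb{Z}_p[X,u]$ on $1,\partial,\theta,\theta\partial$. For central elements $a,b$ of even degree the relations give
\begin{equation}\label{eq:square}
(a\partial+b\theta)^2=ab(\partial\theta+\theta\partial)=ab .
\end{equation}
Put $D=X\partial+gu\theta$, of degree $-1$ and weight $0$. Then $D^2=uw$ is central, so the derivation $d=[D,-]$ has $d^2=[D^2,-]=0$, and $M$ is a $\Gamma$-graded DGA with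
\[
dX=du=0,\qquad d\theta=X,\qquad d\partial=gu .
\]
Let $\widehat M=M[u^{-1}]$, and let $M_0$ and $\widehat M_0$ be the parts of weight $0$.

\begin{lemma}\label{lem:M}
Let $V=\mathbb{Z}_p[X,u]\{1,\partial\}\subset M$ and $K=XV\oplus\theta V$. Then $K$ is an acyclic subcomplex of $M$, and $M/K=\mathbb{Z}_p[u]\{1,\partial\}$ with $d(u^i\partial)=pu^{i+1}$. As rings,
\[
H_*(M)=\mathbb{Z}_p[u]/(pu),\quad H_*(\widehat M)=\mathbb{F}_p[u^{\pm1}],\quad H_*(M_0)=\mathbb{Z}_p[y]/(py),\quad H_*(\widehat M_0)=\mathbb{F}_p[y^{\pm1}],
\]
where $y=[u^n]$ has degree $-2n$. In particular, $M_0\to\widehat M_0$ is a localization at $y$.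
\end{lemma}

\begin{proof}
For $a=a_0+a_1\partial\in V$ with $a_0,a_1\in \mathbb{Z}_p[X,u]$ we have $da=a_1gu\in V$, $d(Xa)=X\,da$ and $d(\theta a)=Xa-\theta\,da$. So $K$ is a subcomplex. Define $\eta\colon K\to K$ by $\eta(Xa)=\theta a$ and $\eta(\theta a)=0$; this makes sense because $X$ is not a zero divisor. Then
\[
(d\eta+\eta d)(Xa)=Xa-\theta\,da+\theta\,da=Xa,\qquad(d\eta+\eta d)(\theta a)=\eta(Xa-\theta\,da)=\theta a .
\]
So $K$ is contractible. As $M=V\oplus\theta V$, the quotient is $V/XV$, and $g\equiv p$ modulo $X$ gives its differential. The homology of $M/K$ is $\mathbb{Z}_p[u]/(pu)$, and since $\mathbb{Z}_p[u]\subset M$ is a subring of cycles, this is the ring $H_*(M)$. Inverting the central cycle $u$ is exact, which gives $H_*(\widehat M)$. Finally $u^i$ has weight $-i$, which is $0$ exactly when $n\mid i$.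
\end{proof}

\begin{remark}
The relation $w=0$ is deliberately not imposed in $M$. In $M/(w)$ the element $g\theta\neq0$ is a cycle of degree $1$, and it is not a boundary because $M$ vanishes in degree $2$. The next proposition would fail for $M/(w)$.
\end{remark}

\begin{proposition}\label{prop:MEnd}
There is a weight-preserving quasi-isomorphism of DGAs $M\to\mathrm{End}_\Lambda(P)$. It restricts to a quasi-isomorphism $M_0\to\mathrm{End}^0_\Lambda(P)$.
\end{proposition}

\begin{proof}
Let $\mathbb{Z}_p[X]$ act on $P$ through $\Lambda$, and let $\theta,\partial,u$ act by the $\Lambda$-linear maps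
\[
\theta\colon\sigma_i\mapsto\theta\sigma_i,\ \theta\sigma_i\mapsto0;\qquad
\partial\colon\sigma_i\mapsto0,\ \theta\sigma_i\mapsto\sigma_i;\qquad
u\colon\sigma_i\mapsto\sigma_{i-1},\ \theta\sigma_i\mapsto\theta\sigma_{i-1},
\]
where $u$ is zero for $i=0$. These maps have the degrees and weights assigned in $M$. They satisfy $\theta^2=\partial^2=0$; the sum $\theta\partial+\partial\theta$ fixes both $\sigma_i$ and $\theta\sigma_i$; and $u$ commutes with $\theta$ and $\partial$. Moreover $D\sigma_i=g\,\theta\sigma_{i-1}$ and $D(\theta\sigma_i)=X\sigma_i$, so $D$ acts as $d_P$. The differential of $\mathrm{End}_\Lambda(P)$ is $[d_P,-]$, so we obtain a map of $\Gamma$-graded DGAs.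

By \eqref{eq:proj} it suffices to show that the chain map $\rho\colon M\to\mathrm{Hom}_\Lambda(P,\mathbb{Z}_p)$, $a\mapsto\epsilon_P\circ a$, is a quasi-isomorphism. We have $\epsilon_P\circ X=0$ and $\epsilon_P\circ\theta=0$, so $\rho(K)=0$. The complex $\mathrm{Hom}_\Lambda(P,\mathbb{Z}_p)$ is free of rank one over $\mathbb{Z}_p$ in each degree $\le0$, with basis dual to the $\sigma_i$ and $\theta\sigma_i$, and $\rho(u^i)=\sigma_i^*$, $\rho(u^i\partial)=(\theta\sigma_i)^*$. So $\rho$ induces an isomorphism $M/K\cong\mathrm{Hom}_\Lambda(P,\mathbb{Z}_p)$, and $M\to M/K$ is a quasi-isomorphism by Lemma~\ref{lem:M}.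
\end{proof}

\section{A free model of $S_{2n}$}\label{sec:A}

To map $S_{2n}$ to $\widehat M_0$ we need a presentation of $S_{2n}$ by generators and differentials. The cell structure of $\mathbb{CP}^n$ provides one: the cell of dimension $2i$ contributes a generator of degree $2i-1$, which kills a class of degree $2i-2$. Property (i) determines this class up to a unit. The difficulty is to write down a cycle that represents it, and to prove that the cycle is not a boundary. The DGA $\widehat M$ will detect it.

\subsection*{The DGA $A_n$}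
Let $A_n$ be the free graded $\mathbb{Z}_{(p)}$-algebra on $e_1,\dots,e_n$, $|e_i|=2i-1$, with the derivation
\[
de_1=-p,\qquad de_i=-\sum_{a+b=i}e_ae_b\quad(2\le i\le n),
\]
and put $z_n=\sum_{a+b=n+1}e_ae_b$, of degree $2n$. (Modulo $p$, these are the generators and the differential of the cobar construction on the coalgebra $H_*(\mathbb{CP}^n;\mathbb{F}_p)$, as (ii) suggests.) It is convenient to use the generating function $e=\sum_{i=1}^ne_it^i$, where $t$ is a central variable of degree $-2$ with $dt=0$. The definition of $d$ reads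
\begin{equation}\label{eq:MC}
de+e^2\equiv-pt\pmod{t^{n+1}},
\end{equation}
and $z_n$ is the coefficient of $t^{n+1}$ in $e^2$. Write $de=-pt-e^2+r$ with $r$ divisible by $t^{n+1}$. Since $-pt-e^2$ commutes with $e$, and $e$ is odd and divisible by $t$,
\[
d(e^2)=(de)e-e(de)=re-er\equiv0\pmod{t^{n+2}} .
\]
The coefficients of $t^i$ for $i\le n$ give $d^2e_i=0$, hence $d^2=0$, as $d^2$ is a derivation. The coefficient of $t^{n+1}$ gives $dz_n=0$. Thus $A_n$ is a DGA, and it is built by attaching cells: $A_n=A_{n-1}\langle e_n\mid de_n=-z_{n-1}\rangle$ for $n\ge2$.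

\subsection*{The map to $\widehat M_0$}
A DGA map $A_n\to\widehat M$ is a solution of \eqref{eq:MC} in $\widehat M[t]$. Since $d=[D,-]$, an odd element $e$ satisfies $(D+e)^2=D^2+de+e^2$, so we look for a deformation $D+e$ of $D$ whose square is $uw(X)-pt$ modulo $t^{n+1}$. Put $v=u^{-1}t$, a central element of degree $0$. Then $uw(v)=pt+u^{-n}t^{n+1}$, so $u(w(X)-w(v))$ has the required form, and the factorization
\[
w(X)-w(v)=(X-v)\Big(p+\sum_{i=0}^nX^{n-i}v^i\Big)
\]
deforms the factorization $w=Xg$. By \eqref{eq:square} we should take $D+e=(X-v)\partial+\big(p+\sum_{i=0}^nX^{n-i}v^i\big)u\theta$.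

\begin{lemma}\label{lem:Psi}
The formulas
\[
\Psi(e_1)=X^{n-1}\theta-u^{-1}\partial,\qquad\Psi(e_i)=u^{1-i}X^{n-i}\theta\quad(2\le i\le n)
\]
define a map of DGAs $\Psi\colon A_n\to\widehat M_0$ with $\Psi(z_n)=-u^{-n}$. In particular, $[z_n]\ne0$ in $H_{2n}(A_n)$.
\end{lemma}

\begin{proof}
The element $u^{-1}\partial$ has degree $1$ and weight $1-1=0$. For $1\le i\le n$ the element $u^{1-i}X^{n-i}\theta$ has degree $2i-1$ and weight $(i-1)+(n-i)+1=n\equiv0$. So $\Psi$ is a map of graded algebras to $\widehat M_0$. Let $\bar e=\sum_i\Psi(e_i)t^i=-v\partial+\sum_{i=1}^nX^{n-i}v^iu\theta$. Adding $D=X\partial+(p+X^n)u\theta$ gives the element displayed before the lemma, so by \eqref{eq:square}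
\[
d\bar e+\bar e^{\,2}=(D+\bar e)^2-D^2=u\big(w(X)-w(v)\big)-uw(X)=-pt-u^{-n}t^{n+1}.
\]
The coefficients of $t,\dots,t^n$ show that $\Psi$ commutes with $d$, and the coefficient of $t^{n+1}$ shows that $\Psi(z_n)=-u^{-n}$. The class of $-u^{-n}$ is $-y^{-1}\ne0$ by Lemma~\ref{lem:M}.
\end{proof}

For $n=1$ this is the element $\theta-u^{-1}\partial$ of Section~\ref{sec:example}.

\subsection*{Comparison with the Thom spectrum}

\begin{proposition}\label{prop:cell}
For all $n\ge1$, $S_{2n}\simeq A_n$ in $\mathrm{Alg}_{\mathbb{Z}_{(p)}}$, hence in $\mathrm{Alg}_{\mathbb{Z}}$. The ring $H_*(A_n)$ is the polynomial ring over $\mathbb{F}_p$ on the class $[z_n]$.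
\end{proposition}

\begin{proof}
Let $R=\mathbb{Z}_{(p)}$, and let $\mathcal{S}$ be the $\infty$-category of spaces.

\emph{Step 1: cells of spaces give cells of algebras.} The Thom spectrum functor $\mathcal{S}_{/BGL_1(R)}\to\mathrm{Mod}_R$ is symmetric monoidal and preserves colimits. Consider the induced functor
\[
\mathrm{Alg}(\mathcal{S})_{/BGL_1(R)}\simeq\mathrm{Alg}(\mathcal{S}_{/BGL_1(R)})\to\mathrm{Alg}_R .
\]
It preserves sifted colimits, which are computed on underlying objects, and free algebras, which are coproducts of tensor powers. It then preserves finite coproducts: every algebra is a geometric realization of free algebras, the coproduct commutes with sifted colimits, and a coproduct of free algebras is the free algebra on the coproduct. So it preserves all colimits. Next, $\Omega$ is an equivalence from pointed connected spaces to $\mathbb{E}_1$-groups, and the inclusion of $\mathbb{E}_1$-groups into $\mathbb{E}_1$-spaces preserves colimits because it has a right adjoint, the passage to units. Colimits in an overcategory are computed on the sources.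 Altogether, looping and taking Thom spectra is a pushout-preserving functor $T$ from pointed connected spaces over $B^2GL_1(R)$ to $\mathrm{Alg}_R$, with $T(\mathbb{CP}^n)=S_{2n}$ and $T(*)=R$.

For $n\ge1$ we have $\mathbb{CP}^n=\mathbb{CP}^{n-1}\sqcup_{S^{2n-1}}*$, where $\mathbb{CP}^0=*$. Composing with the map from $\mathbb{CP}^n$, we view this as a pushout over $B^2GL_1(R)$, and we take as structure map of $S^{2n-1}$ the composite $S^{2n-1}\to*\to B^2GL_1(R)$ through the second leg. With this choice $T(S^{2n-1})=R[\Omega S^{2n-1}]$, the second leg becomes the augmentation, and all the twisting is carried by the first leg: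
\begin{equation}\label{eq:pushout}
S_{2n}\simeq T(\mathbb{CP}^{n-1})\sqcup_{R[\Omega S^{2n-1}]}R .
\end{equation}
We argue by induction on $n$.

\emph{Step 2: $n=1$.} Here $R[\Omega S^1]=R[\mathbb{Z}]=R[\tau^{\pm1}]$. The augmentation is $\tau\mapsto1$. The first leg is a map of discrete $R$-algebras $R[\tau^{\pm1}]\to R$, so it is $\tau\mapsto\lambda$ for some $\lambda\in R^\times$. This algebra is not free, but it can be replaced by a free one. For $A\in\mathrm{Alg}_R$, the space of maps $R[\mathbb{N}]=R\langle\tau\rangle\to A$ is $\Omega^\infty A$, while the space of maps $R[\mathbb{Z}]\to A$ is the space of pointed maps $B\mathbb{Z}=S^1\to BGL_1(A)$, which is $GL_1(A)$. Restriction along $R[\mathbb{N}]\to R[\mathbb{Z}]$ is the inclusion $GL_1(A)\subset\Omega^\infty A$ of the components of invertible elements. A fiber product of spaces over a union of components of $\Omega^\infty A$ agrees with the fiber product over $\Omega^\infty A$, so the pushout \eqref{eq:pushout} may be formed over $R[\mathbb{N}]$. This algebra is free on $a=\tau-1$, and the legs are $a\mapsto\lambda-1$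 and $a\mapsto0$. Lemma~\ref{lem:cell} gives $S_2\simeq R\langle b\mid db=\lambda-1\rangle$ with $|b|=1$. Thus $H_0(S_2)=R/(\lambda-1)$. By (i) this is $\mathbb{F}_p$, so $\lambda-1=cp$ with $c\in R^\times$, and $e_1=-c^{-1}b$ identifies the DGA with $A_1$.

\emph{Step 3: $n\ge2$, assuming $S_{2n-2}\simeq A_{n-1}$.} The space $\Omega S^{2n-1}$ is the free $\mathbb{E}_1$-space on the pointed connected space $S^{2n-2}$. So algebra maps $R[\Omega S^{2n-1}]\to A$ correspond to module maps $R[S^{2n-2}]=R\oplus\Sigma^{2n-2}R\to A$ that restrict to the unit on $R$, which means that $R[\Omega S^{2n-1}]=R\langle a\rangle$ with $|a|=2n-2>0$. The augmentation is classified by an element of $H_{2n-2}(R)=0$. Let $\zeta\in H_{2n-2}(A_{n-1})$ classify the first leg; this group is $\mathbb{F}_p$ by (i) for $n-1$.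

Suppose $\zeta=0$. By Lemma~\ref{lem:cell}, $S_{2n}\simeq A_{n-1}\langle b\mid db=0\rangle$, which retracts onto $A_{n-1}$ by $b\mapsto0$. Then $H_{2n-2}(S_{2n})\ne0$, against (i) for $n$, since $0<2n-2<2n$. So $\zeta$ generates $H_{2n-2}(A_{n-1})\cong\mathbb{F}_p$. By Lemma~\ref{lem:Psi} for $n-1$, so does $[z_{n-1}]$. Hence $\zeta=[cz_{n-1}]$ for some $c\in R^\times$, and Lemma~\ref{lem:cell} gives $S_{2n}\simeq A_{n-1}\langle b\mid db=cz_{n-1}\rangle$, which is $A_n$ with $e_n=-c^{-1}b$.

Finally, $H_*(A_n)\cong\mathbb{F}_p[x_{2n}]$ by (i), and the nonzero class $[z_n]$ is a unit multiple of $x_{2n}$.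
\end{proof}

\begin{corollary}\label{cor:cover}
For all $n\ge1$, $S_{2n}\simeq\tau_{\ge0}\widehat M_0$ in $\mathrm{Alg}_{\mathbb{Z}}$.
\end{corollary}

\begin{proof}
On homology, $\Psi$ is the ring map $\mathbb{F}_p[z_n]\to\mathbb{F}_p[y^{\pm1}]$ with $[z_n]\mapsto-y^{-1}$, an isomorphism onto the part $\mathbb{F}_p[y^{-1}]$ of nonnegative degree. As $A_n$ is connective, $A_n\simeq\tau_{\ge0}\widehat M_0$.
\end{proof}

The grading is needed here: for $n\ge2$ the map $A_n\to\tau_{\ge0}\widehat M$ misses the class $u^{-1}$.

\section{A graded Hopf algebra from Lubin--Tate theory}\label{sec:LT}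

From now on $q=p^l$ with $l\geq 1$ and $n=q-1$, so that $w(X)=X^q+pX$ and $\Gamma=\mathbb{Z}/(q-1)$. We want a comultiplication $X\mapsto F(X\otimes1,1\otimes X)$ on $\Lambda=\mathbb{Z}_p[X]/(w)$. It is well defined if $w(F(X,Y))=F(w(X),w(Y))$, and it preserves weights if all monomials of $F$ have degree $\equiv1$ modulo $q-1$. Say that a power series $\Phi(X_1,\dots,X_r)$ without constant term \emph{commutes with $w$} if $w(\Phi(X_1,\dots,X_r))=\Phi(w(X_1),\dots,w(X_r))$.

\begin{lemma}[Lubin--Tate]\label{lem:LT}
Let $L$ be a linear form over $\mathbb{Z}_p$ in variables $\mathbf{X}=(X_1,\dots,X_r)$. There is a unique $\Phi\in\mathbb{Z}_p[[\mathbf{X}]]$ with $\Phi\equiv L$ modulo degree $2$ that commutes with $w$. All monomials of $\Phi$ have total degree $\equiv1$ modulo $q-1$.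
\end{lemma}

\begin{proof}
Write $w(\mathbf{X})=(w(X_1),\dots,w(X_r))$. We show by induction on $j\ge1$ that there is a unique polynomial $\Phi_j$ of degree $\le j$ with $\Phi_j\equiv L$ modulo degree $2$ and $w(\Phi_j)\equiv\Phi_j(w(\mathbf{X}))$ modulo degree $j+1$, and that its monomials have degree $\equiv1$ modulo $q-1$. This proves the lemma, since a series commutes with $w$ if and only if all its truncations satisfy these congruences. For $j=1$, take $\Phi_1=L$; both sides are $pL$ modulo degree $2$.

By uniqueness in degree $j$, any candidate for $\Phi_{j+1}$ is $\Phi_j+\Theta$ with $\Theta$ homogeneous of degree $j+1$. Let $Q$ be the homogeneous part of degree $j+1$ of $w(\Phi_j)-\Phi_j(w(\mathbf{X}))$. Modulo degree $j+2$ we have $(\Phi_j+\Theta)^q\equiv\Phi_j^q$ and $\Theta(w(\mathbf{X}))\equiv p^{j+1}\Theta$. So the part of degree $j+1$ of $w(\Phi_j+\Theta)-(\Phi_j+\Theta)(w(\mathbf{X}))$ is $Q+(p-p^{j+1})\Theta$, and the only possible choice is $\Theta=-Q/(p-p^{j+1})$. Since $1-p^j$ is a unit, $\Theta$ is integral if $Q$ is divisible by $p$. Modulo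 $p$,
\[
w(\Phi_j)-\Phi_j(w(\mathbf{X}))\equiv\Phi_j(\mathbf{X})^q-\Phi_j(X_1^q,\dots,X_r^q)\equiv0,
\]
because raising to the power $q=p^l$ is additive modulo $p$ and $c^q\equiv c$ for $c\in\mathbb{Z}_p$. Finally, as $q\equiv1$ modulo $q-1$, both $\Phi_j^q+p\Phi_j$ and $\Phi_j(w(\mathbf{X}))$ have only monomials of degree $\equiv1$. So $Q=0$ unless $j+1\equiv1$.
\end{proof}

\begin{remark}\label{rem:power}
The divisibility of $Q$ is the one point where the exponent must be a power of $p$. Run the recursion for $X^m+pX$ with any $m\ge2$ and $L=X+Y$. Then $\Phi_j=X+Y$ for $j<m$, and in degree $m$ one finds $Q=(X+Y)^m-X^m-Y^m$. This is divisible by $p$ if and only if $p$ divides $\binom mi$ for $0<i<m$, that is, if and only if $m$ is a power of $p$. For $m=q$ we get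
\[
\Phi\equiv X+Y+\frac{(X+Y)^q-X^q-Y^q}{p^q-p}\quad\text{modulo degree }2q-1 .
\]
For $q=2$ the correction is $XY$, as in Section~\ref{sec:example}. For $q=4$ it is $\frac17(2X^3Y+3X^2Y^2+2XY^3)$.
\end{remark}

Let $F(X,Y)$ and $\iota(X)$ be the series for $L=X+Y$ and $L=-X$. A composite of series that commute with $w$ commutes with $w$, and so do $X$ and $0$. In each of the identities
\begin{equation}\label{eq:FGL}
\begin{gathered}
F(F(X,Y),Z)=F(X,F(Y,Z)),\qquad F(X,Y)=F(Y,X),\qquad F(X,0)=X,\\
F(X,\iota(X))=0,\qquad\iota(\iota(X))=X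
\end{gathered}
\end{equation}
both sides commute with $w$ and have the same linear part ($X+Y+Z$, $X+Y$, $X$, $0$ and $X$), so they hold by uniqueness.

These series can be evaluated in $\Lambda^{\otimes r}$, which is finite free over $\mathbb{Z}_p$ and hence $p$-adically complete. Let $x_i\in\Lambda^{\otimes r}$ be the image of $X$ in the $i$-th factor. From $x_i^q=-px_i$ we get $x_i^{1+j(q-1)}=(-p)^jx_i$, so a monomial in the $x_i$ of total degree greater than $rj(q-1)$ is divisible by $p^j$. Thus the powers of the ideal $I=(x_1,\dots,x_r)$ tend to $0$ $p$-adically, and a power series over $\mathbb{Z}_p$ converges on elements of $I$. Evaluation is compatible with composition of series without constant term, and with $\mathbb{Z}_p$-algebra maps that respect these ideals, because $\mathbb{Z}_p$-linear maps are $p$-adically continuous.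

\begin{proposition}\label{prop:Hopf}
The formulas $\Delta(X)=F(x_1,x_2)$, $\chi(X)=\iota(X)$ and $\varepsilon(X)=0$ make $\Lambda$ a commutative and cocommutative Hopf algebra over $\mathbb{Z}_p$ with antipode $\chi$. The maps $\Delta,\chi,\varepsilon$ preserve weights, $\chi$ is an algebra map, $\chi^2=1$, and $\varepsilon\chi=\varepsilon$.
\end{proposition}

\begin{proof}
The formulas define algebra maps because $w(F(x_1,x_2))=F(w(x_1),w(x_2))=F(0,0)=0$, $w(\iota(X))=\iota(w(X))=0$ and $w(0)=0$. By Lemma~\ref{lem:LT}, $F(x_1,x_2)$ and $\iota(X)$ are limits of elements of weight $1$, and the weight parts are closed submodules, so the maps preserve weights. Each remaining assertion is an equality of two algebra maps out of $\Lambda$; for the antipode axiom $\mu(1\otimes\chi)\Delta=\varepsilon(-)1$ this uses that the multiplication $\mu$ of the commutative ring $\Lambda$ is an algebra map. So it is enough to compare values on $X$. There coassociativity, cocommutativity, the counit axiom, the antipode axiom and $\chi^2=1$ are the five identities \eqref{eq:FGL}, and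 $\varepsilon\chi(X)=\iota(0)=0$.
\end{proof}

\section{The $\mathbb{E}_\infty$-algebra of cochains}\label{sec:E}

The bar resolution computes the cohomology of $\Lambda$ by a cosimplicial commutative ring, whose product comes from $\Delta$. The resolution $P$ computes it by the DGA $\mathrm{End}_\Lambda(P)$, whose product is composition. An isomorphism of homology rings would not be enough: we need an equivalence of $\mathbb{E}_1$-algebras. We obtain it by mapping both objects into a third, the bar cochains with coefficients in $\mathrm{End}(P)$, whose product combines the two.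

\subsection*{Bar cochains}
We write $\Delta h=\sum h'\otimes h''$, with more primes for iterated comultiplications. A \emph{$\Lambda$-complex} is a $\Gamma$-graded complex $V$ of $\Lambda$-modules whose action map $\Lambda\otimes V\to V$ preserves weights; $\mathbb{Z}_p$ is one through $\varepsilon$. Put $C^r(V)=\mathrm{Hom}(\Lambda^{\otimes r},V)$, with differential induced from $V$, cofaces
\[
(d^i\varphi)(h_1,\dots,h_{r+1})=
\begin{cases}
h_1\cdot\varphi(h_2,\dots,h_{r+1}),&i=0,\\
\varphi(h_1,\dots,h_ih_{i+1},\dots,h_{r+1}),&1\le i\le r,\\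
\varphi(h_1,\dots,h_r)\,\varepsilon(h_{r+1}),&i=r+1,
\end{cases}
\]
and codegeneracies that insert $1$. The cosimplicial identities hold because $C^\bullet(V)=\mathrm{Hom}_\Lambda(\mathrm{Bar}_\bullet,V)$ for the simplicial $\Lambda$-module $\mathrm{Bar}_r=\Lambda\otimes\Lambda^{\otimes r}$, whose faces multiply adjacent factors or apply $\varepsilon$ to the last one. The augmented complex $\mathrm{Bar}_*\to\mathbb{Z}_p$ is contracted over $\mathbb{Z}_p$ by $\xi\mapsto1\otimes\xi$. All operators preserve weights; let $C_0^\bullet(V)$ be the part of weight $0$. As $\Gamma$ is finite, $\mathrm{Tot}\,C^\bullet(V)$ is the direct sum of the total complexes of the weight parts. Two facts follow from the definition.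
\begin{itemize}
\item[(C1)] A weight-preserving $\Lambda$-linear quasi-isomorphism $V\to V'$ induces a cosimplicial map $C^\bullet(V)\to C^\bullet(V')$ that is a quasi-isomorphism in each level, because $\Lambda^{\otimes r}$ is finite free. It therefore induces a quasi-isomorphism on $\mathrm{Tot}$.
\item[(C2)] The equalizer of $d^0,d^1\colon V=C^0(V)\to C^1(V)$ is the subcomplex of \emph{invariants}, the $v$ with $h\cdot v=\varepsilon(h)v$ for all $h$.
\end{itemize}

Now let $V$ be a $\Gamma$-graded $\mathbb{Z}_p$-DGA that is also a $\Lambda$-complex, with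
\begin{equation}\label{eq:modalg}
h\cdot1=\varepsilon(h)1,\qquad h\cdot(ab)=\sum(h'\cdot a)(h''\cdot b).
\end{equation}
The tensor power $\Lambda^{\otimes r}$ is a coalgebra, so $C^r(V)$ is a DGA under the \emph{convolution product} $(\varphi\psi)(\xi)=\sum\varphi(\xi')\psi(\xi'')$ with unit $\xi\mapsto\varepsilon(\xi)1$. Weights add under convolution because $\Delta$ preserves weights, so $C^r_0(V)$ is a sub-DGA.

\begin{lemma}\label{lem:cosimp}
Under \eqref{eq:modalg}, $C^\bullet(V)$ and $C^\bullet_0(V)$ are cosimplicial DGAs. For $V=\mathbb{Z}_p$ they are cosimplicial commutative rings.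
\end{lemma}

\begin{proof}
Precomposition with a coalgebra map is a map of convolution DGAs. The operators other than $d^0$ are precompositions with tensor products of identities and one of the multiplication, the unit and the counit of $\Lambda$, and these are coalgebra maps because $\Lambda$ is a bialgebra. For $d^0$, the first part of \eqref{eq:modalg} gives unitality, and the second gives, for $\xi\in\Lambda^{\otimes r}$,
\[
\big((d^0\varphi)(d^0\psi)\big)(h\otimes\xi)=\sum\big(h'\cdot\varphi(\xi')\big)\big(h''\cdot\psi(\xi'')\big)=h\cdot(\varphi\psi)(\xi)=d^0(\varphi\psi)(h\otimes\xi).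
\]
For $V=\mathbb{Z}_p$ convolution is commutative because $\Lambda^{\otimes r}$ is cocommutative.
\end{proof}

\begin{definition}\label{def:E}
Let $\widetilde E=\lim_\Delta C^\bullet(\mathbb{Z}_p)$ and $E=\lim_\Delta C^\bullet_0(\mathbb{Z}_p)$, with limits formed in $\mathrm{CAlg}_{\mathbb{Z}}$. The inclusions of rings $C_0^r(\mathbb{Z}_p)\subset C^r(\mathbb{Z}_p)$ induce a map $E\to\widetilde E$ in $\mathrm{CAlg}_{\mathbb{Z}}$.
\end{definition}

\subsection*{The adjoint action}
Let $\mathcal{E}=\mathrm{End}(P)$ be the $\Gamma$-graded DGA of $\mathbb{Z}_p$-linear endomorphisms of $P$. For a group, $\mathcal{E}$ would carry the conjugation action, whose invariants are the equivariant maps. The antipode provides the analogue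
\[
h\cdot T=\sum h'\,T\,\chi(h'').
\]
This is an action because $\Delta$ and $\chi$ are algebra maps and $\Lambda$ is commutative. It commutes with the differential $[d_P,-]$ because $d_P$ is $\Lambda$-linear, and it preserves weights because $\Delta$ and $\chi$ do. The antipode axiom $\sum h'\chi(h'')=\sum\chi(h')h''=\varepsilon(h)1$ gives $h\cdot1=\varepsilon(h)1$ and
\[
\sum(h'\cdot T)(h''\cdot U)=\sum h'\,T\,\chi(h'')h'''\,U\,\chi(h'''')=\sum h'\,TU\,\chi(h'')=h\cdot(TU),
\]
so \eqref{eq:modalg} holds. If $T$ is $\Lambda$-linear, then $h\cdot T=\sum Th'\chi(h'')=\varepsilon(h)T$, so $T$ is invariant. We obtain maps of cosimplicial DGAs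
\begin{equation}\label{eq:two}
C^\bullet(\mathbb{Z}_p)\xrightarrow{\ \alpha\ }C^\bullet(\mathcal{E})\xleftarrow{\ \beta\ }\mathrm{End}_\Lambda(P),
\end{equation}
where the right-hand term is constant. The map $\alpha$ is induced by the unit $\mathbb{Z}_p\to\mathcal{E}$, a DGA map that is $\Lambda$-linear as $h\cdot1=\varepsilon(h)1$. The map $\beta$ is given by the inclusion of DGAs $\mathrm{End}_\Lambda(P)\subset C^0(\mathcal{E})$ and (C2). Both maps preserve weights.

To analyze $\beta$ we pass from $\mathcal{E}$ to the smaller complex $P^\vee=\mathrm{Hom}(P,\mathbb{Z}_p)$, which is $\mathrm{Hom}(P_i,\mathbb{Z}_p)$ in degree $-i$, with the action $(h\cdot\varphi)(x)=\varphi(\chi(h)x)$. Its advantage is that it is concentrated in degrees $\le0$ and that each term has no higher cohomology.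

\begin{lemma}\label{lem:rows}
Let $N=\mathrm{Hom}(P_i,\mathbb{Z}_p)$ with this action. The complex $0\to\mathrm{Hom}_\Lambda(P_i,\mathbb{Z}_p)\to C^0(N)\to C^1(N)\to\cdots$, formed with the alternating sum of the cofaces, is exact.
\end{lemma}

\begin{proof}
Weights play no role in exactness, so we may identify $P_i$ with $\Lambda$. Let $N'=\mathrm{Hom}(\Lambda,\mathbb{Z}_p)$ with the action $(h\cdot\psi)(x)=\psi(hx)$. The bijection $N\to N'$, $\varphi\mapsto\varphi\circ\chi$, is $\Lambda$-linear, since $(h\cdot\varphi)(\chi(x))=\varphi(\chi(h)\chi(x))=(\varphi\circ\chi)(hx)$. The module $N'$ is coinduced: for every $\Lambda$-module $W$ the map $\mathrm{Hom}_\Lambda(W,N')\to\mathrm{Hom}(W,\mathbb{Z}_p)$, $j\mapsto j(-)(1)$, is a natural isomorphism, with inverse sending $\Phi$ to the map $j$ with $j(v)(x)=\Phi(xv)$. Hence $C^*(N)=\mathrm{Hom}_\Lambda(\mathrm{Bar}_*,N)\cong\mathrm{Hom}(\mathrm{Bar}_*,\mathbb{Z}_p)$. As $\mathrm{Bar}_*\to\mathbb{Z}_p$ is a homotopy equivalence over $\mathbb{Z}_p$, this complex has cohomology only in degree $0$. By (C2) that cohomology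 consists of the $\varphi$ with $\varphi(\chi(h)x)=\varepsilon(h)\varphi(x)$ for all $h,x$. Since $\chi$ is bijective and $\varepsilon\chi=\varepsilon$, these are the $\varphi$ with $\varphi(hx)=\varepsilon(h)\varphi(x)$, that is, the $\Lambda$-linear maps $P_i\to\mathbb{Z}_p$.
\end{proof}

\begin{proposition}\label{prop:E}
There is a commutative square in $\mathrm{Alg}_{\mathbb{Z}}$
\[
\begin{array}{ccc}
E&\simeq&M_0\\
\downarrow&&\downarrow\\
\widetilde E&\simeq&M
\end{array}
\]
whose vertical maps are the map of Definition~\ref{def:E} and the inclusion. In particular, $\pi_*\widetilde E=\mathbb{Z}_p[u]/(pu)$, $\pi_*E=\mathbb{Z}_p[y]/(py)$ with $|y|=-2n$, and $E\to\widetilde E$ sends $y$ to $u^n$.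
\end{proposition}

\begin{proof}
By \eqref{eq:two} and Proposition~\ref{prop:MEnd} there is a commutative diagram of cosimplicial DGAs, in which the last two columns are constant and the vertical maps include the parts of weight $0$:
\[
\begin{array}{ccccccc}
C_0^\bullet(\mathbb{Z}_p)&\longrightarrow&C_0^\bullet(\mathcal{E})&\longleftarrow&\mathrm{End}^0_\Lambda(P)&\longleftarrow&M_0\\
\downarrow&&\downarrow&&\downarrow&&\downarrow\\
C^\bullet(\mathbb{Z}_p)&\xrightarrow{\ \alpha\ }&C^\bullet(\mathcal{E})&\xleftarrow{\ \beta\ }&\mathrm{End}_\Lambda(P)&\longleftarrow&M .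
\end{array}
\]
Apply $\lim_\Delta$ in $\mathrm{Alg}_{\mathbb{Z}}$. The left column becomes the underlying map of $E\to\widetilde E$, since $\mathrm{CAlg}_{\mathbb{Z}}\to\mathrm{Alg}_{\mathbb{Z}}$ preserves limits, and the right column is unchanged. We must show that the horizontal maps become equivalences. This can be checked in $\mathrm{Mod}_{\mathbb{Z}}$, on total complexes. The maps from $M_0$ and $M$ are quasi-isomorphisms by Proposition~\ref{prop:MEnd}. Since $\mathrm{Tot}$ splits into weight parts, it remains to show that $\mathrm{Tot}(\alpha)$ and $\mathrm{End}_\Lambda(P)\to\mathrm{Tot}\,C^\bullet(\mathcal{E})$ are quasi-isomorphisms.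

\emph{The map $\alpha$.} The map $\epsilon_P$ is a quasi-isomorphism of bounded below complexes of free $\mathbb{Z}_p$-modules, hence a homotopy equivalence over $\mathbb{Z}_p$. So $\epsilon_P\circ-\colon\mathcal{E}\to P^\vee$ and $-\circ\epsilon_P\colon\mathbb{Z}_p\to P^\vee$ are quasi-isomorphisms. The second is the composite of the unit $\mathbb{Z}_p\to\mathcal{E}$ with the first, so the unit is a quasi-isomorphism. Now (C1) applies.

\emph{The map $\beta$.} The quasi-isomorphism $\epsilon_P\circ-\colon\mathcal{E}\to P^\vee$ is $\Lambda$-linear: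
\[
\epsilon_P\circ(h\cdot T)=\sum\varepsilon(h')\,\epsilon_P\,T\,\chi(h'')=(\epsilon_PT)\circ\chi(h)=h\cdot(\epsilon_PT).
\]
Consider the square
\[
\begin{array}{ccc}
\mathrm{End}_\Lambda(P)&\longrightarrow&\mathrm{Tot}\,C^\bullet(\mathcal{E})\\
\downarrow&&\downarrow\\
\mathrm{Hom}_\Lambda(P,\mathbb{Z}_p)&\longrightarrow&\mathrm{Tot}\,C^\bullet(P^\vee),
\end{array}
\]
which commutes because both composites send $T$ to $\epsilon_PT$ in the column $r=0$. The left map is a quasi-isomorphism by \eqref{eq:proj} and the right map by (C1). The double complex of $C^\bullet(P^\vee)$ has the term $\mathrm{Hom}(\Lambda^{\otimes r},\mathrm{Hom}(P_i,\mathbb{Z}_p))$, $r,i\ge0$, in total degree $-i-r$, so each total degree contains finitely many terms. Its rows, augmented by $\mathrm{Hom}_\Lambda(P_i,\mathbb{Z}_p)$, are exact by Lemma~\ref{lem:rows}. Hence the augmented double complex has acyclic total complex, and the bottom map is a quasi-isomorphism. So is the top map.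

The statements about homotopy rings follow from Lemma~\ref{lem:M}.
\end{proof}

\section{Proofs of the theorems}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $E[y^{-1}]$ be the $\mathbb{E}_\infty$-algebra of Lemma~\ref{lem:loc}(2) and put
\[
B=\tau_{\ge0}\big(E[y^{-1}]\big)\in\mathrm{CAlg}_{\mathbb{Z}} .
\]
In $\mathrm{Alg}_{\mathbb{Z}}$, the unit $E\to E[y^{-1}]$ is a localization at $y$. So is $E\simeq M_0\to\widehat M_0$, by Proposition~\ref{prop:E} and Lemma~\ref{lem:M}. By Lemma~\ref{lem:loc}(1), the underlying $\mathbb{E}_1$-$\mathbb{Z}$-algebra of $E[y^{-1}]$ is equivalent to $\widehat M_0$. Taking connective covers and applying Corollary~\ref{cor:cover} gives $B\simeq\tau_{\ge0}\widehat M_0\simeq S_{2n}$ in $\mathrm{Alg}_{\mathbb{Z}}$.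
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
The implication (1)$\Rightarrow$(2) is Theorem~\ref{thm:A}, and (3)$\Rightarrow$(1) is (c). The implications (2)$\Rightarrow$(3) and (4)$\Rightarrow$(5) hold because an $\mathbb{E}_\infty$-algebra has an underlying $\mathbb{E}_2$-algebra with the same underlying $\mathbb{E}_1$-algebra.

(2)$\Rightarrow$(4): invert $x_{2n}$ in an $\mathbb{E}_\infty$-refinement of $S_{2n}$, using Lemma~\ref{lem:loc}(2). The underlying $\mathbb{E}_1$-algebra of the result is $S_{2n}[x_{2n}^{-1}]$ by Lemma~\ref{lem:loc}(1).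

(5)$\Rightarrow$(3): the localization $S_{2n}\to S_{2n}[x_{2n}^{-1}]$ is on homotopy the inclusion of $\mathbb{F}_p[x_{2n}]$ as the part of nonnegative degree of $\mathbb{F}_p[x_{2n}^{\pm1}]$. So $S_{2n}\simeq\tau_{\ge0}(S_{2n}[x_{2n}^{-1}])$ in $\mathrm{Alg}_{\mathbb{Z}}$, and connective covers preserve $\mathbb{E}_2$-$\mathbb{Z}$-algebra structures.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Put $\widetilde B=\tau_{\ge0}(\widetilde E[u^{-1}])\in\mathrm{CAlg}_{\mathbb{Z}}$ and $s=u^{-1}$. By Proposition~\ref{prop:E}, $\pi_*\widetilde E[u^{-1}]=\mathbb{F}_p[u^{\pm1}]$, so $\pi_*\widetilde B=\mathbb{F}_p[s]$ with $|s|=2$. The composite $E\to\widetilde E\to\widetilde E[u^{-1}]$ sends $y$ to the unit $u^n$, so it extends to an $\mathbb{E}_\infty$-map $E[y^{-1}]\to\widetilde E[u^{-1}]$ by Lemma~\ref{lem:loc}(2). This map sends $y^{-1}$ to $u^{-n}$. On connective covers we obtain $B\to\widetilde B$, where $\pi_*B=\mathbb{F}_p[x]$ with $x=y^{-1}$, and $x\mapsto s^n$.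
\end{proof}

\begin{thebibliography}{9}

\bibitem{BL}
Haldun \"Ozg\"ur Bay{\i}nd{\i}r and Markus Land,
\emph{Towards the classification of DGAs with polynomial homology},
arXiv:2509.14015 (2025).

\bibitem{HA}
Lurie, \emph{Higher Algebra}.

\end{thebibliography}
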